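# An $\omega_1$-hereditarily indecomposable space with operators far from the multiples of the inclusion

Scalars are complex, "subspace" means closed subspace, and for a subspace $Y\subseteq X$ we write $i_{Y,X}:Y\to X$ for the inclusion. We work in ZFC, with no further axioms.

## 1. The theorem

The definitions of "$\omega_1$-HI" and "$\omega_1$-singular" come in Section 2.

**Theorem.** Let $A$ be a Hilbert space with $2\le\dim A\le\aleph_0$, and let $\Gamma\subseteq 2^{\omega}$ be uncountable. There is a non-separable Banach space $X$, of density $|\Gamma|$, such that: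

* **(a)** For any non-separable subspaces $Z,W\subseteq X$ we have $\inf\{\|z-w\|: z\in Z,\ \|z\|=1,\ w\in W\}=0$. In particular $X$ is $\omega_1$-HI.
* **(b)** For every unit vector $e\in A$ there are a non-separable subspace $Y\subseteq X$ and a linear map $a\mapsto T_a$ from $A$ into $\mathcal L(Y,X)$ with $T_e=i_{Y,X}$ and
$$\tfrac1{\sqrt2}|a|\,\|y\|\le\|T_ay\|\le\sqrt2\,|a|\,\|y\|\qquad(a\in A,\ y\in Y).$$

**Corollary.** Take $A=\mathbb C^2$ with its standard basis, $e=e_1$ and $T=T_{e_2}:Y\to X$. Then for all $\lambda\in\mathbb C$ and $y\in Y$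
$$\|Ty-\lambda y\|\ \ge\ \sqrt{(1+|\lambda|^2)/2}\;\|y\| .$$
Hence $T$ is not of the form $\lambda i_{Y,X}+S$ with $S$ $\omega_1$-singular, although $X$ is $\omega_1$-HI. Moreover $\|T-\lambda i_{Y,X}-S\|\ge\sqrt{(1+|\lambda|^2)/2}\ge\frac1{\sqrt2}$ for all $\lambda\in\mathbb C$ and all $\omega_1$-singular $S:Y\to X$.

**Strengthening.** If $\dim A=\aleph_0$, part (b) gives an infinite-dimensional space of operators $Y\to X$, isomorphic to $\ell_2$ and containing $i_{Y,X}$, all of whose nonzero members are isomorphic embeddings with uniform constants. The density of $X$ can be any cardinal in $[\omega_1,2^\omega]$. The proof works verbatim over $\mathbb R$.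

*Proof of the Corollary from the Theorem.* By linearity $T-\lambda i_{Y,X}=T_{e_2}-\lambda T_{e_1}=T_{e_2-\lambda e_1}$, and $|e_2-\lambda e_1|=\sqrt{1+|\lambda|^2}$. The lower estimate in (b) is the displayed inequality. So $T-\lambda i_{Y,X}$ is an isomorphism on the non-separable space $Y$ for every $\lambda$, and it is never $\omega_1$-singular. If $S:Y\to X$ is $\omega_1$-singular, it is not an isomorphism on $Y$, so $\inf_{\|y\|=1}\|Sy\|=0$. Since $\|(T-\lambda i_{Y,X}-S)y\|\ge\sqrt{(1+|\lambda|^2)/2}-\|Sy\|$ for $\|y\|=1$, taking the supremum over $y$ gives the last claim. $\square$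

*The Strengthening from the Theorem.* By (b), $\frac1{\sqrt2}|a|\le\|T_a\|\le\sqrt2|a|$, so $a\mapsto T_a$ is an isomorphism of $A\cong\ell_2$ onto a space of operators, which contains $T_e=i_{Y,X}$. For $|a|=1$ every $T_a$ is an embedding with constants $\frac1{\sqrt2},\sqrt2$. For the density, choose $\Gamma$ of the wanted cardinality. Nothing below uses that the scalars are complex. $\square$

## 2. What the statement says

**Definition.** A Banach space $X$ is *$\omega_1$-indecomposable* if for every decomposition $X=Y\oplus Z$ into subspaces, either $Y$ or $Z$ is separable. It is *$\omega_1$-hereditarily indecomposable* ($\omega_1$-HI) if every subspace of $X$ is $\omega_1$-indecomposable.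

**Definition.** A bounded operator $T:X\to Y$ is *$\omega_1$-singular* if it is not an isomorphism on any non-separable subspace $Z$ of $X$, that is, for no such $Z$ is there $\kappa>0$ with $\|Tz\|\ge\kappa\|z\|$ on $Z$.

Examples. Every separable space is $\omega_1$-HI, for a trivial reason. The space $\ell_2(\omega_1)$ is not even $\omega_1$-indecomposable: split $\omega_1$ into two uncountable sets. Every operator with separable range is $\omega_1$-singular, and so is every operator with separable domain.

The classical notions are obtained by replacing "non-separable" with "infinite-dimensional". An infinite-dimensional space is *hereditarily indecomposable* (HI) if no subspace of it is the direct sum of two infinite-dimensional subspaces. An operator is *strictly singular* if it is not an isomorphism on any infinite-dimensional subspace. V. Ferenczi's theorem says: if $X$ is a complex HI space, then every operator from a subspace $Y$ of $X$ into $X$ is a multiple of the inclusion plus a strictly singular operator.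

In the uncountable setting one implication is easy.

**Proposition.** Suppose that for every subspace $Y$ of $X$, every bounded operator $T:Y\to X$ is of the form $T=\lambda i_{Y,X}+S$ with $S$ $\omega_1$-singular and $\lambda$ a scalar. Then $X$ is $\omega_1$-HI.

*Proof.* Suppose a subspace $V$ has a decomposition $V=Y\oplus Z$ with both summands non-separable. Let $Q:V\to X$ be the projection onto $Y$ along $Z$, and write $Q=\lambda i_{V,X}+S$. On $Z$ we have $S=-\lambda\cdot\mathrm{id}$, so $\lambda=0$ because $S$ is not an isomorphism on $Z$. On $Y$ we have $S=(1-\lambda)\,\mathrm{id}$, so $\lambda=1$. Contradiction. $\square$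

The paper of Jordi Lopez Abad and Stevo Todorcevic, "A $c\_0$-saturated Banach space with no long unconditional basic sequences", arXiv:math/0610562 (2006), asks whether the converse of this Proposition holds for complex spaces, that is, whether the analogue of Ferenczi's theorem is true for $\omega_1$-singular operators. The Corollary answers: no.

If $Y$ is separable there is nothing to ask, since every $T:Y\to X$ is $\omega_1$-singular and $\lambda=0$ works. So a counterexample must live on a non-separable $Y$.

The space $X$ of the Theorem cannot be HI. Take $e'$ orthogonal to $e$ with $|e'|=1$. Then $T_{e'}-\lambda i_{Y,X}=T_{e'-\lambda e}$ is an isomorphism on the infinite-dimensional $Y$ for every $\lambda$, contrary to the conclusion of Ferenczi's theorem.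

## 3. Distance zero, and the scalar that a proof would need

For non-separable subspaces $Z,W$ of $X$ put $\delta(Z,W)=\inf\{\|z-w\|:z\in Z,\|z\|=1,w\in W\}$.

**Remark 1.** $X$ is $\omega_1$-HI if and only if $\delta(Z,W)=0$ for all non-separable subspaces $Z,W\subseteq X$.

*Proof.* Suppose $V=Z\oplus W$ is a subspace of $X$ with $Z,W$ non-separable. By the closed graph theorem the projection onto $Z$ along $W$ is bounded, say with norm at most $C$. Applied to $z-w$ it gives $\|z\|\le C\|z-w\|$, so $\delta(Z,W)\ge1/C>0$. Conversely, let $\delta=\delta(Z,W)>0$, so $\|z\|\le\delta^{-1}\|z-w\|$ for all $z\in Z,w\in W$. Taking $w=z$ shows $Z\cap W=\{0\}$. If $z_n-w_n$ converges, then $(z_n)$ is Cauchy and hence so is $(w_n)$. So $Z+W$ is closed, and it is a subspace with a decomposition into two non-separable summands. $\square$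

This explains the "in particular" in (a). It also shows how one would try to prove the converse of the Proposition.

**Remark 2.** Let $X$ be $\omega_1$-HI, $T:Y\to X$ bounded, and suppose $\lambda$ is such that for every $\varepsilon>0$ there is a non-separable $W_\varepsilon\subseteq Y$ with $\|Tw-\lambda w\|\le\varepsilon\|w\|$ on $W_\varepsilon$. Then $T-\lambda i_{Y,X}$ is $\omega_1$-singular.

*Proof.* Suppose $\|Tz-\lambda z\|\ge\kappa\|z\|$ on a non-separable $Z\subseteq Y$, with $\kappa>0$. Given $\varepsilon>0$, Remark 1 provides $z\in Z$ of norm $1$ and $w\in W_\varepsilon$ with $\|z-w\|\le\varepsilon$. Then $\kappa\le\|Tz-\lambda z\|\le\|T-\lambda i_{Y,X}\|\,\varepsilon+\varepsilon(1+\varepsilon)$. Let $\varepsilon\to0$. $\square$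

So the second half of such a proof goes through: smallness on one non-separable subspace spreads everywhere. What is missing is the scalar $\lambda$. By the Corollary it need not exist, since $T-\lambda i_{Y,X}$ may be bounded below by $\frac1{\sqrt2}$ on all of $Y$, for every $\lambda$ at once.

So we must build a space with two features that pull against each other. The subspaces $Y$ and $T_aY$ have to be isomorphic in a very rigid way, yet any two non-separable subspaces, $Y$ and $T_aY$ included, have to be at distance zero.

## 4. Labels and a commutative product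

The elements of $X$ will be functions $x:\mathcal T\to A$ on a countable tree. If $f$ is a scalar function and $c\in A$, write $c\otimes f$ for the function $s\mapsto f(s)c$. The natural operators are $T_a(e\otimes f)=a\otimes f$. The norm will be a supremum of expressions built from alternating sums
$$\phi_\sigma(f)=q^{-1/2}\sum_{p=1}^q(-1)^pf(s_p),\qquad \sigma=(s_1\prec\dots\prec s_q)\text{ a chain in }\mathcal T .$$
To an $A$-valued $x$ such a sum assigns a vector of $A$. We attach to each chain a label $j$ from an orthonormal basis $(e_j)$ of $A$, and must decide how the label interacts with the value.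

**The tensor product fails.** Recall that the Hilbert tensor product $A\hat\otimes_2A$ is the completion of the algebraic tensor product for the inner product with $\langle c\otimes d,c'\otimes d'\rangle=\langle c,c'\rangle\langle d,d'\rangle$. The first thing to try is to let a labelled chain act by $q^{-1/2}\sum_p(-1)^pe_j\otimes x(s_p)$. A finite sequence $(\sigma_k,j_k)$ then sends $a\otimes f$ to $g\otimes a$ with $g=\sum_k\phi_{\sigma_k}(f)e_{j_k}$, and $|g\otimes a|=|g||a|$. So $\|a\otimes f\|=|a|\cdot(\text{a quantity depending only on }f)$, and the $T_a$ are multiples of isometries, better than (b). But let $P$ be the orthogonal projection of $A$ onto $\mathbb Ce_1$, applied pointwise to functions. Every functional value at $Px$ is $(I\otimes P)$ of the value at $x$, so $\|Px\|\le\|x\|$. The space spanned by the $c\otimes b$, for uncountably many scalar functions $b$ at mutual sup-distance at least $1$, is then the direct sum of its images under $P$ and $I-P$, and both are non-separable. It is not $\omega_1$-indecomposable. The trouble is that label and value sit in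 separate tensor factors, so a projection can act on the values and ignore the labels.

**A scalar-valued product fails too.** If the product of label and value is a bilinear map $A\times A\to\mathbb C$, then, since $\dim A\ge2$, every $c$ has some $d\ne0$ with product $0$. The lower half of inequality (1) below is then lost, and that half is what makes the $T_a$ bounded and bounded below in Section 6.

We need a product with no zero divisors, quantitatively, in which label and value can be exchanged.

**Definition.** For $c,d\in A$ put $c\odot d=\frac12(c\otimes d+d\otimes c)\in B:=A\hat\otimes_2A$.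

This is bilinear and commutative. Since $\langle c\otimes d,d\otimes c\rangle=\langle c,d\rangle\langle d,c\rangle=|\langle c,d\rangle|^2$,
$$|c\odot d|^2=\tfrac14\big(2|c|^2|d|^2+2|\langle c,d\rangle|^2\big)=\tfrac12\big(|c|^2|d|^2+|\langle c,d\rangle|^2\big),$$
so
$$\tfrac1{\sqrt2}|c||d|\le|c\odot d|\le|c||d|.\tag{1}$$
For $A=\mathbb C^2$, $c\odot d$ is the symmetric $2\times2$ matrix $\frac12(cd^{\top}+dc^{\top})$ with the Hilbert–Schmidt norm. Thus $|e_1\odot e_1|=1$ and $|e_1\odot e_2|=\frac1{\sqrt2}$, and both constants in (1) are attained.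

The crucial identity is $e_2\odot e_1=e_1\odot e_2$: a vector in direction $e_1$ read with label $2$ gives the same value as a vector in direction $e_2$ read with label $1$. This pushes the two coordinate subspaces together in Section 9, while (1) keeps the operators $T_a$ under control.

## 5. Tree, atoms, special sequences, and the norm

Fix an orthonormal basis $(e_j)_{j\in J}$ of $A$; $J$ is countable.

**Tree.** Let $\mathcal T=2^{<\omega}$ with the initial-segment order $\preceq$, and let $|s|$ be the length of $s$. For $\gamma\in2^\omega$, $s\prec\gamma$ means $s=\gamma|n$ for some $n$. Put $[t]=\{\gamma:t\prec\gamma\}$ and $b_\gamma=1_{\{s:s\prec\gamma\}}$. We shall often use that two nodes below a common node or a common branch are comparable.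

**Lengths.** Let $m_i=16^{i^2}$ for $i\ge1$. Then
$$\sum_im_i^{-1/2}=\sum_i4^{-i^2}\le\tfrac12 ,\qquad \tau:=\sum_{i<l}(m_i/m_l)^{1/2}\le\sum_{l\ge2}(l-1)4^{-(2l-1)}\le\tfrac14 .\tag{2}$$
For the second estimate note $l^2-i^2\ge l^2-(l-1)^2=2l-1$ for $i<l$. The last series is $\frac14\sum_{k\ge1}k16^{-k}=\frac14\cdot\frac{16}{225}=\frac4{225}$.

**Definition.** An *atom* is a pair $\mathfrak a=(\sigma,j)$ where $j\in J$ and $\sigma=(s_1\prec\dots\prec s_q)$ is a strictly increasing chain in $\mathcal T$ whose length $q=:\ell(\mathfrak a)$ belongs to $\{m_i:i\ge1\}$. For $x:\mathcal T\to A$ put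
$$\mathfrak a(x)=q^{-1/2}\sum_{p=1}^q(-1)^p\,e_j\odot x(s_p)\in B .$$
We use the same formula for $(\sigma,j)(x)$.

There are countably many atoms, hence countably many finite sequences of atoms. Fix an injection $\varsigma$ from the set of finite sequences of atoms, including $\emptyset$, into $\{1,2,\dots\}$.

**Definition.** A finite sequence $(\mathfrak a_1,\dots,\mathfrak a_N)$ of atoms is *special* if $\ell(\mathfrak a_k)=m_{\varsigma(\mathfrak a_1,\dots,\mathfrak a_{k-1})}$ for all $k\le N$.

For example, the first atom has the prescribed length $m_{\varsigma(\emptyset)}$, but its chain and label are free. The second has length $m_{\varsigma(\mathfrak a_1)}$, a number from which $\mathfrak a_1$ can be recovered. In general the length of an atom in a special sequence determines all atoms before it. Since $\varsigma$ is injective and the initial parts of one sequence are distinct, *the lengths in a special sequence are pairwise distinct*.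

**Definition.** For bounded $x:\mathcal T\to A$ let
$$\|x\|=\max\Big\{\|x\|_\infty,\ \sup\Big\{\Big|\sum_{k\le N}\mathfrak a_k(x)\Big|:(\mathfrak a_k)_{k\le N}\text{ special}\Big\}\Big\},\qquad \mathfrak B=\{x:\|x\|<\infty\}.$$

$\mathfrak B$ is a Banach space. A Cauchy sequence $(x_n)$ converges uniformly to some bounded $x$. For a fixed special sequence, $|\sum_k\mathfrak a_k(x-x_n)|=\lim_{m}|\sum_k\mathfrak a_k(x_m-x_n)|\le\sup_{m\ge n}\|x_m-x_n\|$, because $\mathfrak a_k(\cdot)$ depends on finitely many values. The same holds for $\|x-x_n\|_\infty$. So $x\in\mathfrak B$ and $\|x-x_n\|\to0$.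

The next lemma computes norms of functions living on separated branch segments. The reason is simple: $|\sum_{p\in I}(-1)^p|\le1$ for every interval $I$ of integers, so alternating sums do not see constant stretches.

**Lemma 1.** Let $t_1,\dots,t_m\in\mathcal T$ be pairwise incomparable, $\gamma_i\in[t_i]$, $c_i\in A$, and $h=\sum_ic_i\otimes1_{\{s:\,t_i\preceq s\prec\gamma_i\}}$. Then $\|h\|=\max|c_i|$. In particular $\|c\otimes b_\gamma\|=|c|$. Also $\|c\otimes1_{\{s\}}\|=|c|$.

*Proof.* A node above both $t_i$ and $t_{i'}$ would make them comparable, so the segments are disjoint and $\|h\|_\infty=\max|c_i|$. Let $\mathfrak a=(\sigma,j)$ be an atom. If two nodes $s\preceq s'$ of $\sigma$ satisfy $t_i\preceq s$ and $t_{i'}\preceq s'$, then $t_i$ and $t_{i'}$ are both below $s'$, hence $i=i'$. So at most one $i$ has nodes of $\sigma$ above $t_i$, and the indices $p$ with $t_i\preceq s_p\prec\gamma_i$ form an interval. By (1), $|e_j\odot c_i|\le|c_i|$, so $|\mathfrak a(h)|\le\ell(\mathfrak a)^{-1/2}\max|c_i|$. The lengths in a special sequence are distinct members of $\{m_i\}$,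 so by (2) $|\sum_k\mathfrak a_k(h)|\le\max|c_i|\sum_im_i^{-1/2}\le\max|c_i|$. This proves $\|h\|=\max|c_i|$. Taking $m=1$, $t_1=\emptyset$ gives $\|c\otimes b_\gamma\|=|c|$. For $c\otimes1_{\{s\}}$, at most one index $p$ contributes to an atom, so again $|\mathfrak a(c\otimes1_{\{s\}})|\le\ell(\mathfrak a)^{-1/2}|c|$, and the same sum applies. $\square$

For instance, if $\gamma\ne\gamma'$ first differ at level $n$, Lemma 1 with $t_1=\gamma|(n+1)$, $t_2=\gamma'|(n+1)$ gives $\|c\otimes b_\gamma-c\otimes b_{\gamma'}\|=|c|$.

**Definition.** $X$ is the closed linear span in $\mathfrak B$ of $\{c\otimes b_\gamma:c\in A,\gamma\in\Gamma\}$, and $X_{00}$ is the linear span of these generators.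

As $A$ is separable, the density of $X$ is at most $|\Gamma|$. As $\|c\otimes b_\gamma-c\otimes b_{\gamma'}\|=|c|$ for $\gamma\ne\gamma'$, it is at least $|\Gamma|$. So $X$ has density $|\Gamma|$ and is non-separable.

## 6. The operators $T_a$: proof of (b)

Fix a unit vector $e\in A$, and let $Y$ be the closed span of $\{e\otimes b_\gamma:\gamma\in\Gamma\}$. It is non-separable, since its generators have mutual distance $1$.

**Step 1: separate the roles of $a$ and $f$ in the norm of $a\otimes f$.** Let $f\in\mathrm{span}\{b_\gamma:\gamma\in\Gamma\}$ be scalar, $a\in A$, and $\mathbf s=((\sigma_k,j_k))_k$ a special sequence. By bilinearity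
$$\sum_k(\sigma_k,j_k)(a\otimes f)=\sum_k\phi_{\sigma_k}(f)\,e_{j_k}\odot a=g_{\mathbf s}(f)\odot a,\qquad g_{\mathbf s}(f)=\sum_k\phi_{\sigma_k}(f)\,e_{j_k}\in A .$$
Hence $\|a\otimes f\|=\max\{|a|\|f\|_\infty,\ \sup_{\mathbf s}|g_{\mathbf s}(f)\odot a|\}$.

**Step 2: compare with a quantity that depends on $f$ only.** Put $\nu(f)=\max\{\|f\|_\infty,\sup_{\mathbf s}|g_{\mathbf s}(f)|\}$. By (1), $\frac1{\sqrt2}|g_{\mathbf s}(f)||a|\le|g_{\mathbf s}(f)\odot a|\le|g_{\mathbf s}(f)||a|$, so
$$\tfrac1{\sqrt2}|a|\,\nu(f)\le\|a\otimes f\|\le|a|\,\nu(f).\tag{3}$$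
With $a=e$ this reads $\frac1{\sqrt2}\nu(f)\le\|e\otimes f\|\le\nu(f)$; in particular $\nu(f)<\infty$.

**Step 3: define $T_a$ and read off the constants.** The function $e\otimes f$ determines $f$, so $T_a(e\otimes f)=a\otimes f$ is a well-defined linear map from $\mathrm{span}\{e\otimes b_\gamma\}$ into $X$. By (3), used for $a$ and for $e$,
$$\|a\otimes f\|\le|a|\nu(f)\le\sqrt2|a|\,\|e\otimes f\|,\qquad \|a\otimes f\|\ge\tfrac1{\sqrt2}|a|\nu(f)\ge\tfrac1{\sqrt2}|a|\,\|e\otimes f\|.$$
So $T_a$ extends to $Y$ with $\frac1{\sqrt2}|a|\|y\|\le\|T_ay\|\le\sqrt2|a|\|y\|$. Clearly $a\mapsto T_a$ is linear and $T_e=i_{Y,X}$. This proves (b). $\square$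

The coding $\varsigma$ played no role here. It is needed for (a), whose proof fills the remaining sections.

## 7. Patterns inside a non-separable subspace

A non-separable subspace $Z\subseteq X$ is given abstractly. We extract from it an uncountable family of vectors that look alike, up to $\varepsilon$ and a common summand. Two textbook tools are needed.

*Condensation.* If $(x_\gamma)_{\gamma\in G}$ is an uncountable family of points of a separable metric space $E$, there is $x\in E$ such that every ball around $x$ contains $x_\gamma$ for uncountably many $\gamma$. Otherwise every point of $E$ has a ball catching only countably many indices. By the Lindelöf property countably many of these balls cover $E$, and $G$ would be countable.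

*$\Delta$-system lemma.* Every uncountable family of finite sets contains an uncountable subfamily and a finite set $\rho$ (the *root*) with $F\cap F'=\rho$ for all distinct $F,F'$ in the subfamily. For the family of all sets $\{\gamma_0,\gamma\}$ with $\gamma\ne\gamma_0$, the root is $\{\gamma_0\}$.

**Coefficients.** For $x\in X$ and $\gamma\in\Gamma$ the limit $\hat x(\gamma)=\lim_nx(\gamma|n)$ exists. If $x=\sum_{\zeta\in F}c_\zeta\otimes b_\zeta$ with $F\subseteq\Gamma$ finite, then $x(\gamma|n)=\sum_{\zeta\in F,\,\gamma|n\prec\zeta}c_\zeta$, which for large $n$ equals $c_\gamma$ if $\gamma\in F$ and $0$ otherwise. For general $x\in X$ and $x'\in X_{00}$, $|x(\gamma|n)-x(\gamma|n')|\le2\|x-x'\|_\infty+|x'(\gamma|n)-x'(\gamma|n')|$, so $(x(\gamma|n))_n$ is Cauchy in $A$. The map $x\mapsto\hat x(\gamma)$ is linear, and $|\hat x(\gamma)|\le\|x\|$.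

**Lemma 2.** If $Z\subseteq X$ is non-separable, then $\Gamma_Z=\{\gamma\in\Gamma:\exists z\in Z,\ \hat z(\gamma)\ne0\}$ is uncountable.

*Proof.* Suppose $\Gamma_Z$ is countable. We trap $Z$ in a separable space. Let $U\subseteq\mathfrak B$ be the closed span of the countable set $\{e_j\otimes1_{\{s\}}:j\in J,s\in\mathcal T\}\cup\{e_j\otimes b_\gamma:j\in J,\gamma\in\Gamma_Z\}$. By the norm formulas in Lemma 1, $c\mapsto c\otimes1_{\{s\}}$ and $c\mapsto c\otimes b_\gamma$ are isometric, so $U$ contains all $c\otimes1_{\{s\}}$ and all $c\otimes b_\gamma$ with $c\in A$, $\gamma\in\Gamma_Z$.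

Let $z\in Z$, $\varepsilon>0$, and choose $x=\sum_{\gamma\in F}c_\gamma\otimes b_\gamma\in X_{00}$ with $\|z-x\|\le\varepsilon$. For $\gamma\in F\setminus\Gamma_Z$ we have $\hat z(\gamma)=0$, so $|c_\gamma|=|\hat x(\gamma)-\hat z(\gamma)|\le\varepsilon$. Choose $n$ such that the nodes $\gamma|n$ ($\gamma\in F$) are distinct; having equal length, they are pairwise incomparable. By Lemma 1,
$$h=\sum_{\gamma\in F\setminus\Gamma_Z}c_\gamma\otimes1_{\{s\prec\gamma,\ |s|\ge n\}}$$
has norm $\le\varepsilon$. Individually small coefficients add up to a small vector, however many there are. Moreover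
$$x-h=\sum_{\gamma\in F\cap\Gamma_Z}c_\gamma\otimes b_\gamma+\sum_{\gamma\in F\setminus\Gamma_Z}c_\gamma\otimes1_{\{s\prec\gamma,\ |s|<n\}}\in U.$$
So $\mathrm{dist}(z,U)\le2\varepsilon$ for every $\varepsilon$. Hence $Z\subseteq U$ is separable, a contradiction. $\square$

**Lemma 3.** Let $Z\subseteq X$ be non-separable. There are $c\in A$ with $|c|=1$ and $R\ge1$ such that for every $\varepsilon\in(0,1)$ there are $m\ge1$; vectors $c_1=c,c_2,\dots,c_m\in A$ with $|c_i|\le R$; pairwise incomparable nodes $t_1,\dots,t_m$; $x_0\in X$; an uncountable set $\Xi\subseteq\prod_{i\le m}[t_i]$, any two distinct members of which differ in every coordinate; and $z_{\bar\gamma}\in Z$ $(\bar\gamma\in\Xi)$ with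
$$\Big\|z_{\bar\gamma}-x_0-\sum_{i\le m}c_i\otimes b_{\gamma_i}\Big\|\le\varepsilon\qquad(\bar\gamma=(\gamma_1,\dots,\gamma_m)\in\Xi).$$

Note the order of quantifiers: $c$ and $R$ come before $\varepsilon$; all the rest may depend on $\varepsilon$.

*Proof.* **Step 1: fix $c$ and $R$.** For $\gamma\in\Gamma_Z$ choose $z^\gamma\in Z$ with $|\hat z^\gamma(\gamma)|=1$, by scaling. $\Gamma_Z$ is uncountable by Lemma 2, so there are $R_0$ and an uncountable $\Gamma'\subseteq\Gamma_Z$ with $\|z^\gamma\|\le R_0$ for $\gamma\in\Gamma'$. By condensation in the unit sphere of $A$, there is $c$ with $|c|=1$ such that for every $\delta>0$ the set $\{\gamma\in\Gamma':|\hat z^\gamma(\gamma)-c|<\delta\}$ is uncountable. Put $R=R_0+1$.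

**Step 2: approximate by finitely supported vectors.** Given $\varepsilon$, let $\delta=\varepsilon/4$ and work inside $\{\gamma\in\Gamma':|\hat z^\gamma(\gamma)-c|<\delta\}$. Choose $x^\gamma\in X_{00}$ with $\|z^\gamma-x^\gamma\|\le\delta$, and let $F_\gamma=\{\zeta:\hat x^\gamma(\zeta)\ne0\}$, a finite set. Then $|\hat x^\gamma(\gamma)-c|<2\delta<1$, so $\hat x^\gamma(\gamma)\neq0$ and $\gamma\in F_\gamma$. Also $|\hat x^\gamma(\zeta)|\le R_0+\delta\le R$ for all $\zeta$.

**Step 3: make the supports into a $\Delta$-system.** Since $\gamma\in F_\gamma$, a given finite set equals $F_\gamma$ for only finitely many $\gamma$. So after passing to an uncountable set the $F_\gamma$ are distinct, and by the $\Delta$-system lemma, after passing again, they form a $\Delta$-system with root $\rho$. Discard the finitely many $\gamma\in\rho$, and pass to an uncountable set on which $|F_\gamma\setminus\rho|=m$ is constant. As $\gamma\in F_\gamma\setminus\rho$, $m\ge1$. Enumerate $F_\gamma\setminus\rho=\{\gamma_1,\dots,\gamma_m\}$ with $\gamma_1=\gamma$.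

**Step 4: make the coefficients almost equal.** The data $(\hat x^\gamma(\gamma_2),\dots,\hat x^\gamma(\gamma_m),(\hat x^\gamma(\zeta))_{\zeta\in\rho})$ lie in a finite power of $A$, which is separable for the $\ell_1$-distance. Apply condensation with $E$ the set of all these data. There is one member whose data $(c_2,\dots,c_m,(d_\zeta)_{\zeta\in\rho})$ are within distance $\delta$ of the data of uncountably many $\gamma$. Pass to these. Being coefficients of one $x^{\gamma}$, the $c_i$ satisfy $|c_i|\le R$.

**Step 5: separate the branches by nodes.** For each $\gamma$ there is $n$ such that $\gamma_1|n,\dots,\gamma_m|n$ are distinct. There are only countably many possibilities for $(n,\gamma_1|n,\dots,\gamma_m|n)$, so on an uncountable set these are constant, with $\gamma_i|n=t_i$. The $t_i$ are distinct of the same length, hence pairwise incomparable.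

**Step 6: the error.** Put $c_1=c$, $x_0=\sum_{\zeta\in\rho}d_\zeta\otimes b_\zeta$, let $\Xi$ be the set of the remaining tuples $(\gamma_1,\dots,\gamma_m)$, and $z_{\bar\gamma}=z^{\gamma_1}$. Since $\|d\otimes b_\zeta\|=|d|$, the difference $x^\gamma-x_0-\sum_ic_i\otimes b_{\gamma_i}$ has norm at most $2\delta$ (from $i=1$) plus $\delta$ (from all other coefficients). Adding $\|z^\gamma-x^\gamma\|\le\delta$ gives $4\delta=\varepsilon$. The sets $F_\gamma\setminus\rho$ are pairwise disjoint, so distinct tuples differ in every coordinate, and $\Xi$ is uncountable. $\square$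

Lemma 3 stays true with the same $c$ if $R$ is increased; the same will hold for Lemma 4.

## 8. Alternating vectors along a spine

We now combine the look-alike vectors so that $x_0$ cancels and the result is seen by exactly one length scale.

*The case $M=2$ by hand, one branch, $c=1$, scalar values.* Let $\gamma^1,\gamma^2,\gamma^3$ leave a branch $\gamma^*$ at levels $\Delta^1<\Delta^2<\Delta^3$; that is, $\Delta^r$ is the length of the longest common initial segment. Put
$$u=\tfrac1{\sqrt2}b_{\gamma^1}-\sqrt2\,b_{\gamma^2}+\tfrac1{\sqrt2}b_{\gamma^3}.$$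
At a node $s\prec\gamma^*$ the value $u(s)$ is the sum of the coefficients with $\Delta^r\ge|s|$. It is $0$ for $|s|\le\Delta^1$, then $-\frac1{\sqrt2}$ for $\Delta^1<|s|\le\Delta^2$, then $\frac1{\sqrt2}$ for $\Delta^2<|s|\le\Delta^3$, then $0$. With $\sigma=(\gamma^*|\Delta^2,\gamma^*|\Delta^3)$ we get $\phi_\sigma(u)=\frac1{\sqrt2}(\frac1{\sqrt2}+\frac1{\sqrt2})=1$. The coefficients sum to $0$, so a common summand $x_0$ disappears. For general $M$, $u$ oscillates $M$ times along the spine with height $M^{-1/2}$. Chains much shorter than $M$ have too few nodes to collect anything, and much longer chains see long constant stretches that cancel.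

**Lemma 4.** Let $Z$ be non-separable with $c,R$ as in Lemma 3. For all integers $M\ge2$ and all $\eta>0$ there are $z\in Z$, $u\in X$ and a chain $\sigma$ of length $M$ such that $\|z-u\|\le\eta$ and:

1. $\|u\|_\infty\le2RM^{-1/2}$;
2. if $M\in\{m_i\}$, then $(\sigma,j)(u)=e_j\odot c$ for all $j\in J$;
3. $|\mathfrak a(u)|\le2R\min\{(\ell(\mathfrak a)/M)^{1/2},(M/\ell(\mathfrak a))^{1/2}\}$ for every atom $\mathfrak a$.

*Proof.* **Step 1: find the spine.** Choose $\varepsilon\in(0,1)$ with $2M^{1/2}\varepsilon\le\eta$ and apply Lemma 3. By condensation in the separable metrizable space $E=\Xi\subseteq(2^\omega)^m$ there is $\bar\gamma^*\in\Xi$ which is an accumulation point of $\Xi\setminus\{\bar\gamma^*\}$. For $\bar\gamma\in\Xi\setminus\{\bar\gamma^*\}$ and $i\le m$ let $\Delta_i(\bar\gamma)=\max\{n:\gamma_i|n=\gamma^*_i|n\}$. This is finite because members of $\Xi$ differ in every coordinate, and it is $\ge|t_i|$ because $\gamma_i,\gamma^*_i\in[t_i]$. Members of $\Xi\setminus\{\bar\gamma^*\}$ close to $\bar\gamma^*$ have all $\Delta_i$ large. So we can choose inductively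 $\bar\gamma^1,\dots,\bar\gamma^{M+1}\in\Xi\setminus\{\bar\gamma^*\}$ such that $\Delta_i^r:=\Delta_i(\bar\gamma^r)$ is strictly increasing in $r$ for each $i$.

**Step 2: choose coefficients and define $z$, $u$.** Let $\beta_1=\beta_{M+2}=0$, $\beta_r=(-1)^{r-1}M^{-1/2}$ for $2\le r\le M+1$, and $\alpha_r=\beta_r-\beta_{r+1}$ for $1\le r\le M+1$. Telescoping, $\sum_{q\ge r}\alpha_q=\beta_r$, and in particular $\sum_r\alpha_r=\beta_1=0$. Further $|\alpha_1|=|\alpha_{M+1}|=M^{-1/2}$ and $|\alpha_r|=2M^{-1/2}$ for $2\le r\le M$, so $|\alpha_r|\le2M^{-1/2}$ and $\sum_r|\alpha_r|=M^{-1/2}(2+2(M-1))=2M^{1/2}$. Put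
$$z=\sum_r\alpha_rz_{\bar\gamma^r}\in Z,\qquad u=\sum_r\alpha_r\sum_ic_i\otimes b_{\gamma_i^r}.$$
All $\gamma^r_i$ in the proof of Lemma 3 belong to $\Gamma$, so $u\in X$. As $\sum_r\alpha_rx_0=0$, we have $z-u=\sum_r\alpha_r\big(z_{\bar\gamma^r}-x_0-\sum_ic_i\otimes b_{\gamma^r_i}\big)$, so $\|z-u\|\le2M^{1/2}\varepsilon\le\eta$.

**Step 3: compute $u$ at every node; this gives property 1.**

* *$s$ is above no $t_i$.* For each $i$: if $s\prec\gamma_i^r$, then $s$ and $t_i$ are comparable, so $s\prec t_i$; and then $s\prec\gamma_i^r$ for all $r$. So each $i$ contributes either $\sum_r\alpha_rc_i=0$ or nothing, and $u(s)=0$.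
* *$s\succeq t_i$ and $s\prec\gamma_i^*$ ("on the spine").* The index $i$ is unique. No $i'\ne i$ contributes, since $s\prec\gamma_{i'}^r$ would make $s$, and then also $t_i\preceq s$, comparable with $t_{i'}$. (If $t_{i'}\preceq s$, then $t_i,t_{i'}$ are both below $s$; if $s\prec t_{i'}$, then $t_i\prec t_{i'}$.) Now $s\prec\gamma_i^r$ iff $\Delta_i^r\ge|s|$. So $u(s)=\beta_{r(s)}c_i$, where $r(s)=\min\{r:\Delta_i^r\ge|s|\}$, and $r(s)=M+2$ if there is no such $r$.
* *$s\succeq t_i$ and $s\not\prec\gamma_i^*$ ("off the spine").* Again only $i$ contributes. For $r<r'$ the branch $\gamma_i^r$ leaves $\gamma_i^*$ at level $\Delta_i^r<\Delta_i^{r'}$, where $\gamma_i^{r'}$ still follows $\gamma_i^*$. So the longest common initial segment of $\gamma_i^r$ and $\gamma_i^{r'}$ is $\gamma_i^*|\Delta_i^r$, a node of $\gamma^*_i$. Hence $s\prec\gamma_i^r$ for at most one $r$, and $u(s)\in\{0,\alpha_1c_i,\dots,\alpha_{M+1}c_i\}$.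

As $|c_i|\le R$, in all cases $|u(s)|\le2RM^{-1/2}$. This is property 1.

**Step 4: the chain $\sigma$, property 2.** Let $s_p=\gamma_1^*|\Delta_1^{p+1}$ for $1\le p\le M$. These nodes form a strictly increasing chain on the spine above $t_1$, and $r(s_p)=p+1$. So $u(s_p)=\beta_{p+1}c_1=(-1)^pM^{-1/2}c$. If $M\in\{m_i\}$, then
$$(\sigma,j)(u)=M^{-1/2}\sum_{p=1}^M(-1)^p(-1)^pM^{-1/2}\,e_j\odot c=e_j\odot c .$$

**Step 5: chains of other lengths, property 3.** Let $\mathfrak a=((s_1'\prec\dots\prec s_q'),j)$. Property 1 and (1) give $|\mathfrak a(u)|\le q^{-1/2}\cdot q\cdot2RM^{-1/2}=2R(q/M)^{1/2}$.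

For the other bound, the nodes $s'_p$ lying above some $t_i$ all lie above the same $t_i$, as in Lemma 1, and form a final part of the chain. Elsewhere $u=0$. Within this final part:

* The nodes on the spine $\gamma_i^*$ form an initial part. Along it $r(s_p')$ is non-decreasing, and $u\neq0$ only when $r(s'_p)\in\{2,\dots,M+1\}$. So the nodes with $u\ne0$ split into at most $M$ index intervals on each of which $u$ is constant, with $|u|\le RM^{-1/2}$.
* Consider the off-spine nodes with $u\ne0$, and let $s'_p$ be the last of them. It lies on a single $\gamma_i^r$. All earlier off-spine nodes are initial segments of $s_p'$, so they lie on $\gamma_i^r$ too. So these nodes form one index interval on which $u=\alpha_rc_i$ is constant, with $|u|\le2RM^{-1/2}$.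

On each interval the signs $(-1)^p$ sum to at most $1$ in absolute value. Hence, by (1),
$$|\mathfrak a(u)|\le q^{-1/2}R\big(M\cdot M^{-1/2}+2M^{-1/2}\big)=q^{-1/2}R\,\frac{M+2}{M^{1/2}}\le2R(M/q)^{1/2},$$
because $M\ge2$. $\square$

## 9. Any two non-separable subspaces are at distance zero: proof of (a)

**The case of two coordinate subspaces.** Let $Z$ and $W$ be the closed spans of $\{e_1\otimes b_\gamma\}$ and $\{e_2\otimes b_\gamma\}$. Choosing an accumulation point of $\Gamma$ in $\Gamma$ as spine, the construction in Lemma 4 works with $m=1$, $x_0=0$, $z=u$ and $R=1$, with $c=e_1$ for $Z$ and $c=e_2$ for $W$. Build a special sequence step by step. At odd steps take a vector $u_k\in Z$ tuned to the length the coding prescribes, and read it with label $2$; at even steps take $u_k\in W$ and read it with label $1$. The values are $e_2\odot e_1$ and $e_1\odot e_2$, which are equal. If $v$ is the sum of the $u_k$ over the odd steps and $w$ over the even steps, $n$ of each, then this special sequence gives $v$ a norm of order $n$. On $v-w$ the values alternate, $+\xi,-\xi,+\xi,\dots$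 with $\xi=e_1\odot e_2$, and all partial sums are bounded. So $v\in Z$ and $w\in W$ should be relatively close. This does not conflict with (b): $w$ is not $T_{e_2}v$, and the Corollary with $\lambda=1$ gives $\|T_{e_2}v-v\|\ge\|v\|$.

**Why only special sequences are allowed.** If all sequences of atoms with distinct lengths were allowed in the norm, one could pick out the atoms of the odd steps alone; on $v-w$ they collect $n\xi$ up to cross terms, and the cancellation would be lost. The coding forbids this: a special sequence that leaves ours at some place never again uses one of our later lengths.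

We now carry this out for arbitrary non-separable $Z,W\subseteq X$. Let $c,d$ be the unit vectors given by Lemma 3 for $Z,W$ respectively, with a common $R\ge1$ (take the larger one). Write $c=\sum_jc_je_j$, $d=\sum_jd_je_j$ with scalar coordinates $c_j,d_j$; the vectors $c_i$ of Lemma 3 are not used any more. Put
$$\xi=c\odot d=\sum_jd_j\,(e_j\odot c)=\sum_jc_j\,(e_j\odot d),\qquad|\xi|\ge\tfrac1{\sqrt2}\text{ by (1)}.$$
The two expansions of $\xi$, equal by commutativity, tell us which labels and weights to use: read vectors from $Z$ with the coordinates of $d$, and vectors from $W$ with the coordinates of $c$.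

**Step 1: truncate to finitely many labels.** Fix $n\ge1$ and a finite $J_0=\{j_1,\dots,j_l\}\subseteq J$ with $|d-Pd|\le\frac1n$ and $|c-Pc|\le\frac1n$, where $P$ is the orthogonal projection onto $\mathrm{span}\{e_j\}_{j\in J_0}$. Put $\xi_Z=Pd\odot c$ and $\xi_W=Pc\odot d$. By (1), $|\xi_Z-\xi|\le\frac1n$ and $|\xi_W-\xi|\le\frac1n$.

**Step 2: choose the vectors and a special sequence together.** Consider $K=2ln$ steps, in $n$ blocks of $2l$ steps. Each block consists of $l$ "$Z$-steps" with labels $j=j_1,\dots,j_l$ and weights $\theta_k=d_j$, followed by $l$ "$W$-steps" with labels $j=j_1,\dots,j_l$ and weights $\theta_k=c_j$. As $c,d$ are unit vectors, $|\theta_k|\le1$.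

Recursively, with $\mathfrak a_1,\dots,\mathfrak a_{k-1}$ chosen, let $M_k=m_{\varsigma(\mathfrak a_1,\dots,\mathfrak a_{k-1})}$. Apply Lemma 4 to $Z$ or $W$, according to the step, with $M=M_k$ and $\eta=1/K$. This gives $z_k$, $u_k$ and a chain $\sigma_k$ of length $M_k$. Put $\mathfrak a_k=(\sigma_k,j)$ with $j$ the label of the step. Then $(\mathfrak a_1,\dots,\mathfrak a_K)$ is special, the $M_k=\ell(\mathfrak a_k)$ are distinct, and
$$\mathfrak a_k(u_k)=e_j\odot c\ \text{ at }Z\text{-steps},\qquad \mathfrak a_k(u_k)=e_j\odot d\ \text{ at }W\text{-steps}.$$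
Let
$$v=\sum_{Z\text{-steps}}\theta_ku_k,\quad w=\sum_{W\text{-steps}}\theta_ku_k,\quad\tilde v=\sum_{Z\text{-steps}}\theta_kz_k\in Z,\quad\tilde w=\sum_{W\text{-steps}}\theta_kz_k\in W.$$
Since $\|z_k-u_k\|\le1/K$, we have $\|v-\tilde v\|\le1$ and $\|w-\tilde w\|\le1$.

**Step 3: bound all cross terms once and for all.** Let $(\mathfrak a'_k)_{k\le N}$ be special and let $\mathcal P$ be a set of pairs $(k,k')$, $k\le N$, $k'\le K$, with $\ell(\mathfrak a'_k)\ne M_{k'}$. Each pair gives $(\ell(\mathfrak a'_k),M_{k'})=(m_i,m_{i'})$ with $i\ne i'$. Since the $\ell(\mathfrak a_k')$ are distinct and the $M_{k'}$ are distinct, each $(i,i')$ occurs at most once. By Lemma 4(3) and (2),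
$$\sum_{(k,k')\in\mathcal P}|\mathfrak a'_k(\theta_{k'}u_{k'})|\le2R\sum_{i\ne i'}\min\big\{(m_i/m_{i'})^{1/2},(m_{i'}/m_i)^{1/2}\big\}=2R\cdot2\tau\le R.\tag{4}$$

**Step 4: $v$ is large.** We test $v$ on our own special sequence: $\sum_k\mathfrak a_k(v)$ is the sum of the terms $\mathfrak a_k(\theta_{k'}u_{k'})$ over $k\le K$ and all $Z$-steps $k'$. The diagonal terms sum to $n\sum_{j\in J_0}d_j\,e_j\odot c=n\xi_Z$. For $k\ne k'$ we have $\ell(\mathfrak a_k)=M_k\neq M_{k'}$, so (4) applies. Hence
$$\|v\|\ge n|\xi_Z|-R\ge n\big(\tfrac1{\sqrt2}-\tfrac1n\big)-R=\tfrac n{\sqrt2}-1-R.$$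

**Step 5: $v-w$ is bounded independently of $n$.** First, by Lemma 4(1) and (2), $\|v-w\|_\infty\le\sum_k2RM_k^{-1/2}\le2R\cdot\frac12=R$.

Now let $(\mathfrak a'_1,\dots,\mathfrak a'_N)$ be any special sequence. Let $r\ge1$ be maximal such that $r-1\le\min(N,K)$ and $\mathfrak a'_k=\mathfrak a_k$ for all $k<r$. So $r$ is the first place where the sequences part or one of them ends. Let $\epsilon_k=+1$ at $Z$-steps and $\epsilon_k=-1$ at $W$-steps, so that $v-w=\sum_k\epsilon_k\theta_ku_k$. We split $\sum_k\mathfrak a'_k(v-w)=\sum_{k\le N,\,k'\le K}\epsilon_{k'}\theta_{k'}\mathfrak a'_k(u_{k'})$ into three groups of pairs $(k,k')$.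

*Pairs $(k,k)$ with $k<r$.* Here $\mathfrak a_k'=\mathfrak a_k$, and we get the partial sum $\sum_{k<r}\epsilon_k\theta_k\mathfrak a_k(u_k)$. Each complete block contributes $\sum_{j\in J_0}d_j\,e_j\odot c-\sum_{j\in J_0}c_j\,e_j\odot d=\xi_Z-\xi_W$, of norm at most $\frac2n$. There are at most $n$ complete blocks, so together they contribute at most $2$. An incomplete last block contributes $P'd\odot c$ or $\xi_Z-P'c\odot d$, where $P'$ is the orthogonal projection onto the span of some of the $e_j$, $j\in J_0$. This has norm at most $2$. Total: at most $4$.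

*The pair $(r,r)$, if $r\le\min(N,K)$.* Here $\ell(\mathfrak a'_r)=m_{\varsigma(\mathfrak a'_1,\dots,\mathfrak a'_{r-1})}=m_{\varsigma(\mathfrak a_1,\dots,\mathfrak a_{r-1})}=M_r$, and Lemma 4(3) gives at most $2R$.

*All remaining pairs.* We claim that they satisfy $\ell(\mathfrak a'_k)\ne M_{k'}$; then (4) bounds their contribution by $R$.

* If $k<r$, then $k'\ne k$ and $\ell(\mathfrak a'_k)=M_k\ne M_{k'}$.
* If $k=r\le K$, then $k'\ne r$ and $\ell(\mathfrak a'_r)=M_r\ne M_{k'}$.
* If $k=r=K+1$, or if $k>r$, we show that $(\mathfrak a'_1,\dots,\mathfrak a'_{k-1})\neq(\mathfrak a_1,\dots,\mathfrak a_{k'-1})$ for every $k'\le K$. Injectivity of $\varsigma$ then gives $\ell(\mathfrak a'_k)=m_{\varsigma(\mathfrak a_1',\dots,\mathfrak a'_{k-1})}\ne m_{\varsigma(\mathfrak a_1,\dots,\mathfrak a_{k'-1})}=M_{k'}$. If $r=K+1$, the first sequence has length $k-1\ge K>k'-1$. If $r\le K$ and $k>r$, then $r<k\le N$, so $r\le\min(N,K)$, and the maximality of $r$ gives $\mathfrak a'_r\ne\mathfrak a_r$. As $r\le k-1$, the first sequence contains place $r$. If the two sequences were equal,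 they would agree there, which is false.

Adding up, $|\sum_k\mathfrak a'_k(v-w)|\le4+2R+R$, and therefore $\|v-w\|\le4+3R$.

**Step 6: pass from $v,w$ to $\tilde v\in Z$, $\tilde w\in W$.** By Step 2,
$$\|\tilde v-\tilde w\|\le6+3R,\qquad\|\tilde v\|\ge\tfrac n{\sqrt2}-2-R .$$
Here $R$ was fixed before $n$. For $n$ large the vector $\tilde v$ is nonzero, $\tilde v/\|\tilde v\|\in Z$ has norm $1$, $\tilde w/\|\tilde v\|\in W$, and their distance is at most $(6+3R)/(\frac n{\sqrt2}-2-R)$. Letting $n\to\infty$,
$$\inf\{\|z-w\|:z\in Z,\ \|z\|=1,\ w\in W\}=0 .$$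

**Step 7: $X$ is $\omega_1$-HI.** This is Remark 1: a decomposition $V=Z\oplus W$ of a subspace $V\subseteq X$ into non-separable summands would give $C$ with $\|z\|\le C\|z-w\|$ for all $z\in Z$, $w\in W$, contradicting Step 6. This proves (a), and with Section 6 the Theorem; the Corollary and the Strengthening were deduced from it in Section 1. $\blacksquare$
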